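# A planar point process at bounded distance from Lebesgue measure whose point counts are not determined from outside

## 1. The theorem and the terms in it

**Theorem 1.** There is a stationary, ergodic point process $\xi$ on $\mathbb R^2$ of unit intensity, with law $\mathsf P$, such that

1. $\mathsf{Wass}_\infty(\mathsf P,\mathsf{Leb}_{\mathbb R^2})\le \tfrac{3\sqrt5}{2}$; in particular $\mathsf{Wass}_2(\mathsf P,\mathsf{Leb}_{\mathbb R^2})<\infty$;
2. $\xi$ is not Number-Rigid. For every $N\ge 20$ there is $t_N<1$, with $t_N\to0$, such that for every bounded Borel $A\supset[-2^{N+1},2^{N+1}]^2$ one has $\mathbb P\big(\mathrm{Var}(\xi(A)\mid\xi_{A^c})=0\big)\le t_N$.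

Let us unpack this. A point process is a random element $\xi$ of the space $\Gamma$ of locally finite point configurations on $\mathbb R^d$. It is stationary if its law $\mathsf P$ is invariant under all translations, and it has unit intensity if $\mathbb E\,\xi([0,1]^d)=1$. A stationary process is ergodic if every Borel set $E\subset\Gamma$ with $E+u=E$ for all $u\in\mathbb R^d$ satisfies $\mathbb P(\xi\in E)\in\{0,1\}$. We write $\xi_{A^c}=\xi(A^c\cap\cdot)$ for the configuration outside $A$.

**Definition (transport distance).** An admissible coupling is a random measure $q$ on $\mathbb R^d\times\mathbb R^d$, jointly stationary with $\xi$ (the law of $(\xi,q)$ is invariant under translating $\xi$ by $u$ and $q$ by $(u,u)$), whose marginals are almost surely $\xi$ and $\mathsf{Leb}_{\mathbb R^d}$. For $1\le p<\infty$,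
$$\mathsf{Wass}_p(\mathsf P,\mathsf{Leb}_{\mathbb R^d})^p=\inf_q\ \mathbb E\Big[\int_{[0,1]^d\times\mathbb R^d}|x-y|^p\,q(dx,dy)\Big].$$
We write $\mathsf{Wass}_\infty(\mathsf P,\mathsf{Leb})\le M$ if there is an admissible $q$ such that almost surely $|x-y|\le M$ for $q$-a.e. $(x,y)$.

If $\mathsf{Wass}_\infty\le M$, then $\mathsf{Wass}_p\le M$ for every $p\in[1,\infty)$: the integral above is at most $M^p\,q([0,1]^d\times\mathbb R^d)=M^p\,\xi([0,1]^d)$, whose expectation is $M^p$.

*Example.* Let $U$ be uniform on $[0,1)^2$ and $\xi=\sum_{j\in\mathbb Z^2}\delta_{j+U}$. Couple the point $j+U$ with the uniform measure on the square $j+U+[-\frac12,\frac12)^2$. The displacement is at most $\frac{\sqrt2}2$, so $\mathsf{Wass}_\infty\le\frac{\sqrt2}{2}$.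

**Definition (number rigidity).** $\xi$ is Number-Rigid if for every bounded Borel $A\subset\mathbb R^d$ the number $\xi(A)$ is almost surely a measurable function of $\xi_{A^c}$.

*Example.* The shifted lattice is Number-Rigid: any point outside $A$ determines $U$, hence everything. The Poisson process is not: $\xi(A)$ is independent of $\xi_{A^c}$ and has positive variance if $|A|>0$.

A process is called an $L^p$-perturbed lattice if it has the law of $\sum_{j\in\mathbb Z^d}\delta_{j+U+p_j}$ with $U$ uniform on $[0,1]^d$ and $(p_j)$ a $\mathbb Z^d$-stationary family with finite $L^p$ moments. It is known that $\mathsf{Wass}_p<\infty$ implies that $\mathsf P$ is an $L^p$-perturbed lattice. So one asks how much of the lattice's rigidity survives when the transport cost is finite. Two facts are quoted as known with the problem, which is taken from David Dereudre, Rafaël Digneaux, "Rigidity of one-dimensional point processes via optimal transport", arXiv:2510.17257 (2025). In $d=1$, $\mathsf{Wass}_1<\infty$ implies Number-Rigidity. In $d\ge3$ the analogous implication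 fails for every $p$: the Poisson process has $\mathsf{Wass}_p<\infty$ for all $p$ and is not Number-Rigid. The problem is to prove or disprove that in $d=2$, $\mathsf{Wass}_2<\infty$ implies Number-Rigidity. Theorem 1 disproves it, even with uniformly bounded displacement. Together with the quoted fact in $d=1$, it gives the following.

**Theorem 2.** Let $d\ge1$, $p\in[1,\infty]$. The implication "$\mathsf{Wass}_p(\mathsf P,\mathsf{Leb}_{\mathbb R^d})<\infty\Rightarrow\mathsf P$ is Number-Rigid" (for stationary unit-intensity $\mathsf P$) holds if and only if $d=1$.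

The third result says how small the large-scale fluctuations can be. Fix the convention $\hat f(k)=\int f(x)e^{-ik\cdot x}dx$, put $B_r=B(0,r)$, and for a complex random variable write $\mathrm{Var}(X)=\mathbb E|X-\mathbb EX|^2$. For $\xi$ stationary with locally finite second moment, the Bartlett spectral measure $\sigma$ is the positive measure with
$$\mathrm{Var}\Big(\int f\,d\xi\Big)=\int|\hat f|^2\,d\sigma,\qquad f\in C_c^\infty(\mathbb R^2)$$
(Daley–Vere-Jones, *An Introduction to the Theory of Point Processes*, Vol. I, Ch. 8). For the Poisson process the left side is $\int |f|^2=(2\pi)^{-2}\int|\hat f|^2$, so $\sigma=(2\pi)^{-2}\mathsf{Leb}$ and $\sigma(B_r)=r^2/(4\pi)$. Small $\sigma(B_r)$ near $r=0$ means small fluctuations of the number of points at large scales.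

**Theorem 3.** Let $d=2$.
(a) If $\sigma(B_r)=O(r^4\log\frac1r)$ as $r\to0$, then $\xi$ is Number-Rigid.
(b) For every $\varepsilon\in(0,1]$ there is $\xi$ satisfying all conclusions of Theorem 1 with $\sigma(B_r)=O\big(r^4(\log\frac1r)^{2+\varepsilon}\big)$.

The intermediate powers of the logarithm are not settled here.

We prove part (a) first, because it tells us which constructions cannot work.

## 2. Small spectral mass near zero forces rigidity

We prove Theorem 3(a). The plan is to find smooth $f$ with $f=1$ on $A$ and $\mathrm{Var}(\int f\,d\xi)$ as small as we like. Then $\int f\,d\xi$ is almost a known constant, and subtracting the contribution of $A^c$ reveals $\xi(A)$. This is the Ghosh–Peres argument.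

**Step 1. Bounds on $\sigma$ at all scales.** This step converts the hypothesis into dyadic bounds. Take $\psi\in C_c^\infty(B_1)$, $\psi\ge0$, $\psi\not\equiv0$. For $|k|\le1$ we have $\mathrm{Re}\,\hat\psi(k)=\int\psi(x)\cos(k\cdot x)\,dx\ge\cos(1)\int\psi=:c>0$. Apply the definition of $\sigma$ to $\psi(x)e^{i\kappa\cdot x}$, whose transform is $\hat\psi(k-\kappa)$:
$$c^2\,\sigma(B(\kappa,1))\le\mathrm{Var}\Big(\int\psi e^{i\kappa\cdot x}d\xi\Big)\le\mathbb E\Big(\int\psi\,d\xi\Big)^2,$$
uniformly in $\kappa$. Covering $B_r$ by $O(r^2)$ unit balls gives $\sigma(B_r)\le Cr^2$ for $r\ge1$. In particular $\sigma$ is locally finite, so the hypothesis gives, after enlarging $C$ to cover finitely many $i$,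
$$\sigma(B_{2^{-i}})\le C\,i\,2^{-4i}\quad(i\ge1),\qquad \sigma(B_{2^{-i}})\le C\,4^{-i}\quad(i\le0),\qquad\sigma(\{0\})=0.\tag{1}$$

**Step 2. The test functions.** A single dilate $\phi(2^{-j}\cdot)$ would give a variance that need not tend to $0$, so we average dilates over many scales. Let $\phi\in C_c^\infty$ with $\phi=1$ on $B_1$; then $|\hat\phi(k)|\le C(1+|k|)^{-3}$. Let $A\subset B_{2^N}$, $N\ge1$, and for $M>N$ put
$$H=\sum_{j=N}^M\frac1j,\qquad w_j=\frac1{jH},\qquad f=\sum_{j=N}^Mw_j\,\phi(2^{-j}\cdot).$$
Since $\sum w_j=1$ and each $\phi(2^{-j}\cdot)$ equals $1$ on $B_{2^N}$, we have $f=1$ on $A$.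

**Step 3. Bounding $\hat f$ on dyadic shells.** We have $\hat f(k)=\sum_jw_j4^j\hat\phi(2^jk)$, and for $2^{-i-1}<|k|\le2^{-i}$ the decay of $\hat\phi$ gives $|\hat\phi(2^jk)|\le C\min(1,2^{-3(j-i)})$. We claim
$$|\hat f(k)|\le C\begin{cases}w_i4^i,&N\le i\le M,\\ w_M4^M,&i>M,\\ w_N4^N2^{-3(N-i)},&i<N.\end{cases}\tag{2}$$
The ratio of consecutive terms of $4^j/j$ is $4j/(j+1)\ge2$ for $j\ge1$, so $\sum_{j=N}^{m}w_j4^j\le2w_m4^m$. With $m=M$ this is the case $i>M$. If $N\le i\le M$, the terms $j\le i$ give at most $2w_i4^i$, and the terms $j>i$ give at most $w_i4^i\sum_{l\ge1}4^l8^{-l}=w_i4^i$. If $i<N$, the sum is at most $w_N\sum_{j\ge N}4^j8^{-(j-i)}=w_N4^N8^{-(N-i)}\sum_{l\ge0}2^{-l}$.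

**Step 4. The variance tends to $0$.** We sum $|\hat f|^2$ over shells using (1), (2) and $\sigma(\{0\})=0$. Up to a constant, the contributions to $\mathrm{Var}(\int f\,d\xi)$ are:

* $N\le i\le M$: $\ \sum_iw_i^2\,16^i\cdot i\,16^{-i}=\sum_i i\,w_i^2=\frac1{H^2}\sum_i\frac1i=\frac1H$;
* $i>M$: $\ w_M^216^M\sum_{i>M}i\,16^{-i}\le C\,w_M^2M=\frac{C}{MH^2}\le\frac{C}{H^2}$;
* $1\le i<N$: $\ w_N^2\sum_i16^{N}2^{-6(N-i)}\,i\,16^{-i}=w_N^2\sum_i i\,4^{-(N-i)}\le C\,w_N^2N$;
* $i\le0$: $\ w_N^216^N2^{-6N}\sum_{i\le0}2^{6i}4^{-i}\le C\,w_N^2$.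

Fix $N$ and let $M\to\infty$. Then $H\to\infty$ and $w_N=\frac1{NH}\to0$, so everything tends to $0$.

**Step 5. Reading off $\xi(A)$.** We obtain functions $f_m$ with $f_m=1$ on $A$ and $\int f_m\,d\xi-\int f_m\,dx\to0$ in $L^2$ (the intensity is $1$). Along a deterministic subsequence the convergence is almost sure, and $\int f_m\,d\xi=\xi(A)+\int_{A^c}f_m\,d\xi$. Hence almost surely
$$\xi(A)=\lim_m\Big(\int f_m\,dx-\int_{A^c}f_m\,d\xi\Big),$$
a measurable function of $\xi_{A^c}$. This proves Theorem 3(a). $\square$

To apply it, we need a way to bound $\sigma(B_r)$. Let $f\in C_c^\infty$, $f\ge0$, $f\not\equiv0$, and $f_R=f(\cdot/R)$. Since $\hat f(0)=\int f>0$, there are $c,\delta>0$ with $|\hat f|\ge c$ on $B_\delta$; and $\hat f_R(k)=R^2\hat f(Rk)$. Therefore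
$$c^2R^4\,\sigma(B_{\delta/R})\le\mathrm{Var}\Big(\int f_R\,d\xi\Big).\tag{3}$$

## 3. Independent perturbations of the lattice stay rigid

The first thing to try is to start from $\mathbb Z^2$ and move every point independently by a bounded amount. Let $(p_j)_{j\in\mathbb Z^2}$ be i.i.d. with $|p_j|\le K$, independent of $U$, and $\xi=\sum_j\delta_{j+U+p_j}$. This is stationary of unit intensity. Coupling $j+U+p_j$ with the uniform measure on $j+U+[-\frac12,\frac12)^2$ gives $\mathsf{Wass}_\infty\le K+\frac{\sqrt2}2$.

*This $\xi$ is always Number-Rigid.* Put $g_R(x)=\mathbb E f_R(x+p_0)$, so $\int g_R=\int f_R$, and write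
$$\int f_Rd\xi-\int f_Rdx=\sum_j\big(f_R(j+U+p_j)-g_R(j+U)\big)+\sum_j\Big(g_R(j+U)-\int_{j+U+[-\frac12,\frac12)^2}g_R\,dx\Big).$$
Given $U$, the terms of the first sum are independent, centred, at most $2K\|\nabla f_R\|_\infty\le C/R$ in modulus, and at most $CR^2$ of them are nonzero (for $R\ge 2$), so the sum has second moment $\le C$. In the second sum each square has its centre as barycentre, so by Taylor's formula each term is at most $C\|D^2g_R\|_\infty\le CR^{-2}$, and again at most $CR^2$ terms are nonzero. So $\mathrm{Var}(\int f_Rd\xi)\le C$. The second moment is locally finite because counts in bounded sets are bounded. By (3), $\sigma(B_r)=O(r^4)$, and Theorem 3(a) applies.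

So we need fluctuations at every scale, and their total over scales up to $R$ must exceed $\log R$, while each unit of mass moves a bounded distance.

## 4. Sending one point to infinity along a dyadic chain

Suppose we want to change $\xi(A)$ by $1$ without touching $\xi_{A^c}$. By conservation of mass, a point added in $A$ must come from somewhere. If it comes from a bounded region outside $A$, the observer of $\xi_{A^c}$ sees the deficit. It has to come "from infinity", through an infinite chain of transfers, none of which is visible.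

Here is a bookkeeping device for that. Take nested dyadic squares. Attach to each square $Q$ of level $n$ (side $2^n$) a *station* $B_Q$ of area $2^n$, the stations being disjoint. For each $Q$, let a random integer amount $J_Q$ of mass be transferred from the station of the parent of $Q$ to the station of $Q$. Station $B_Q$ then holds
$$N_Q=2^n+D_Q,\qquad D_Q=J_Q-\sum_{Q'\text{ child of }Q}J_{Q'}$$
points, and only $N_Q$ is visible.

Try it on a chain $Q_N\subset Q_{N+1}\subset\cdots$, each square the parent of the previous one. Add $1$ to $J_{Q_N}$ alone: $D_{Q_N}$ rises by $1$ and $D_{Q_{N+1}}$ falls by $1$. Add $1$ to $J_{Q_N},\dots,J_{Q_M}$: now $D_{Q_N}$ rises by $1$, $D_{Q_{M+1}}$ falls by $1$, and everything in between cancels. The defect has moved outward but is still there. Add $1$ to all $J_{Q_n}$, $n\ge N$: only $D_{Q_N}$ changes, by $+1$. The deficit has left to infinity.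

But this changes infinitely many random variables, and the new sequence must look like a typical sample. Take all $J_Q$ i.i.d., symmetric, with values in $\{-1,0,1\}$. Give the observer all $J_Q$ off the chain, together with the exterior of a set $A$ that contains $B_{Q_N}$ and no further station $B_{Q_n}$. He reads off $D_{Q_n}$ for $n>N$, hence the differences $J_{Q_n}-J_{Q_{n-1}}$, hence the sequence $(J_{Q_n})_{n\ge N}$ up to a common additive constant. The law of large numbers says $\frac1m\sum_{n=N}^{N+m-1}J_{Q_n}\to0$, which fixes the constant. The laws of $(J_{Q_n})$ and of $(J_{Q_n}+1)$ are mutually singular, and the argument stops here. Section 9 shows that for bounded $J$ the resulting point process is in fact Number-Rigid.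

The way past this is to let the range grow: $J_Q$ takes values in $\{-\tau_n,\dots,\tau_n\}$ at level $n$. For the uniform law, the shift by $1$ costs total variation only $\frac1{2\tau_n+1}$. With $\tau_n=n^2$ these costs have a finite sum, and the additive constant stays hidden. The price is that larger masses move. But in the plane a transfer at level $n$ can be spread over a front of width about $2^n$, so each unit face carries a flux of order $\tau_n2^{-n}$. This is summable over $n$, so the displacements stay bounded.

## 5. Construction of the process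

**Parameters.** Integers $\tau_n\ge0$ with $\tau_n=0$ for $n<20$ and $1\le\tau_n\le n^2$ for $n\ge20$, and symmetric probability laws $\lambda_n$ on $\{-\tau_n,\dots,\tau_n\}$. Put
$$a_n:=\sum_j\sqrt{\lambda_n(j)\lambda_n(j+1)}\quad(n\ge 20),\qquad\text{and assume}\qquad\prod_{n\ge20}a_n>0.\tag{H}$$
Assumption (H) is used only in Section 7. For Theorem 1 we take $\tau_n=n^2$ and $\lambda_n$ uniform for $n\ge20$. Then $2\tau_n$ consecutive pairs contribute $\frac1{2\tau_n+1}$ each, so $a_n=\frac{2\tau_n}{2\tau_n+1}=1-\frac1{2n^2+1}$, and (H) holds because $\sum n^{-2}<\infty$.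

**The random grid.** Let $\varepsilon_k$, $k\ge0$, be i.i.d. uniform on $\{0,1\}^2$, $o_0=0$, $o_n=\sum_{k<n}2^k\varepsilon_k$. The level-$n$ squares are $o_n+2^n(i+[0,1)^2)$, $i\in\mathbb Z^2$. They depend only on $o_n$ mod $2^n$. Since $o_{n+1}\equiv o_n\pmod{2^n}$, the partitions are nested, and each level-$(n+1)$ square is the union of its four level-$n$ children. The level-$0$ squares are the unit cells $z+[0,1)^2$, $z\in\mathbb Z^2$.

The sequence $o=(o_n\bmod 2^n)_n$ lives in the group $\varprojlim(\mathbb Z/2^n)^2$ of compatible sequences of residues. For each $n$, $o_n$ is uniform on $(\mathbb Z/2^n)^2$ (that is, $o$ is Haar distributed). Adding $k\in\mathbb Z^2$ permutes $(\mathbb Z/2^n)^2$, so the law of $o$ is invariant under $o\mapsto o+k$.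

**The stations.** For a level-$n$ square $Q$, $n\ge1$, with lower-left corner $c=(c_1,c_2)$ put
$$B_Q=[c_1+2^{n-1},\,c_1+2^{n-1}+1)\times[c_2,\,c_2+2^n)\subset Q,\qquad|B_Q|=2^n.$$

*The stations almost surely partition $\mathbb R^2$.* The column $[a,a+1)\times\mathbb R$, $a\in\mathbb Z$, carries level-$n$ stations iff $a\equiv o^{(1)}_n+2^{n-1}\pmod{2^n}$. As $o_n\equiv o_{n-1}\pmod{2^{n-1}}$, this is equivalent to: $a\equiv o^{(1)}_{n-1}\pmod{2^{n-1}}$ and $a\not\equiv o^{(1)}_n\pmod{2^n}$. So $n$ is the first index with $a\not\equiv o_n^{(1)}\pmod{2^n}$ (once the congruence fails it fails for all larger indices). Such an index is unique, and it exists almost surely because $\mathbb P(a\equiv o_n^{(1)}\ (2^n))=2^{-n}\to0$. In a column of level $n$ the stations are stacked with period $2^n$ and fill it. Each unit cell lies in exactly one station.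

*Example.* Suppose $o^{(1)}_1=0$, $o^{(1)}_2=2$, $o^{(1)}_3=2$. The odd columns have level 1. The columns $a\equiv0\pmod4$ have level 2, the columns $a\equiv6\pmod8$ have level 3, and the columns $a\equiv2\pmod8$ have levels at least 4.

**The counts.** To every square $Q=c+[0,2^n)^2$ with $c\in\mathbb Z^2$, $n\ge0$, attach $J_Q\sim\lambda_n$, all independent and independent of $o$; only the squares of the grid will be used. (So $J_Q=0$ for $n<20$.) For a grid square $Q$ of level $n\ge1$ put
$$D_Q=J_Q-\sum_{Q'\text{ child of }Q}J_{Q'},\qquad N_Q=2^n+D_Q.$$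
Then $D_Q=0$ for $n<20$, and for $n\ge20$, $|D_Q|\le\tau_n+4\tau_{n-1}\le5n^2\le2^{n-1}$ (at $n=20$: $2000\le 524288$). So $N_Q$ is an integer in $[2^{n-1},3\cdot2^{n-1}]$.

**The points.** Cut $B_Q$ into $N_Q$ congruent stacked rectangles of size $1\times\frac{2^n}{N_Q}$, with heights in $[\frac23,2]$, and put one point at the centre of each. Let $\eta$ be the resulting configuration. With $U$ uniform on $[0,1)^2$, independent of $(o,J)$, let $\xi=\eta+U$.

**Stationarity.** Let $k\in\mathbb Z^2$ act by $k\cdot(o,J)=(o+k,J')$, $J'_{Q+k}=J_Q$. This preserves the law of $(o,J)$. It translates grid, stations, counts and points by $k$, so $\eta(k\cdot(o,J))=\eta(o,J)+k$. Hence $\eta$, jointly with anything else built equivariantly from $(o,J)$, is $\mathbb Z^2$-stationary. For $v\in\mathbb R^2$,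
$$\xi+v=\big(\eta+\lfloor U+v\rfloor\big)+\big(U+v-\lfloor U+v\rfloor\big).$$
The fractional part is uniform on $[0,1)^2$. Given $U$, the configuration $\eta+\lfloor U+v\rfloor$ has the law of $\eta$. So $\xi+v$ has the law of $\xi$, and the same holds jointly for other equivariant objects translated by $U$.

**Ergodicity.** Let $E\subset\Gamma$ be Borel and invariant under all translations, and $h=\mathbf 1\{\eta\in E\}$. Then $\mathbf 1\{\xi\in E\}=h$, and $h$ is a $\mathbb Z^2$-invariant function of $(o,J)$. We show that $h$ is almost surely constant, first removing the dependence on $J$, then that on $o$.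

Let $\delta>0$. By martingale convergence there are $n$ and $h'$ with $\|h-h'\|_2<\delta$, where $h'$ depends only on $o_n$ mod $2^n$ and on the $J_Q$ for the finitely many squares $Q$ of level at most $n$ meeting some box. Let $k\in2^n\mathbb Z^2$ be large. Then $h'$ and $h'\circ k$ involve the same $o_n$ and disjoint families of $J$'s, so, conditioning on $o$, $\langle h',h'\circ k\rangle=\|\mathbb E[h'|o]\|_2^2$. On the other hand $\langle h,h\circ k\rangle=\|h\|_2^2$, and
$$|\langle h,h\circ k\rangle-\langle h',h'\circ k\rangle|\le\delta(\|h\|_2+\|h'\|_2)\le\delta(2\|h\|_2+\delta).$$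
Letting $\delta\to0$ gives $\|h\|_2=\|\mathbb E[h|o]\|_2$, so $h=\mathbb E[h|o]$ is a function of $o$.

Now $\mathbb E[h\mid o_n=x]=\mathbb E[h\mid o_n=x+k]$ for all $k\in\mathbb Z^2$, since $h$ and the law of $o$ are invariant under adding $k$. As $\mathbb Z^2$ acts transitively on $(\mathbb Z/2^n)^2$, $\mathbb E[h|o_n]$ is constant for each $n$. Letting $n\to\infty$, $h$ is constant. So $\mathbb P(\xi\in E)\in\{0,1\}$.

## 6. Bounded displacement: spreading each transfer along segments

We prove Theorem 1(1) for $\eta$ with $(o,J)$ fixed, and translate by $U$ at the end. Let $\rho$ be the measure with density $N_Q/2^n$ on $B_Q$ ($n$ the level of $Q$). It is the point configuration smeared out over its stations. The unit cell $z\subset B_Q$ has mass $\rho_z=1+D_Q2^{-n}$. Let $U_z$ be the uniform probability on the cell $z$. We shall move $\rho$ to $\mathsf{Leb}$ by a flow between adjacent cells in which every cell has total outflow less than $1$. Then each unit of mass has to make at most one step.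

**Step 1. The segments carrying the transfer of $Q$.** This step realises each transfer $J_Q$ geometrically. Let $Q$ be of level $n\ge20$ with parent $P$ of level $n+1$. If $P$ has corner $c$ and $Q$ has corner $c+2^n(e_1,e_2)$ with $e_i\in\{0,1\}$, then
$$B_P=[a,a+1)\times[b,b+2^{n+1}),\qquad B_Q=[a',a'+1)\times[b',b'+2^n)$$
with $a=c_1+2^n$, $b=c_2$, $a'-a=2^ne_1-2^{n-1}=\pm2^{n-1}$, $b'-b=2^ne_2\in\{0,2^n\}$. For $(s,u)\in[0,1)^2$ let $\gamma_{s,u}$ be the segment from $(a+s,b+2^{n+1}u)$ to $(a'+s,b'+2^nu)$. It lies in the convex set $P$. Under $ds\,du$ its starting point is uniform on $B_P$ and its endpoint uniform on $B_Q$. At fraction $t\in[0,1]$ its height is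
$$(1-t)b+tb'+2^n(2-t)u,\qquad\text{with }u\text{-derivative}\ \ge2^n.\tag{4}$$
Its vertical displacement is $b'-b-2^nu$, which is $-2^nu\le0$ if $b'=b$ and $2^n(1-u)>0$ if $b'=b+2^n$. So for given $Q$ the slope has a constant sign, and it has modulus at most $2^n/2^{n-1}=2$.

**Step 2. Few segments meet a given unit face.** We bound the $ds\,du$-measure of the $(s,u)$ for which $\gamma_{s,u}$ meets a face.

For a vertical face $\{k\}\times[l,l+1)$, fix $s$. The abscissa $k$ corresponds to at most one $t$, and by (4) the height there increases in $u$ at rate at least $2^n$. So the set of admissible $u$ has length at most $2^{-n}$.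

For a horizontal face $[k,k+1)\times\{l\}$, fix $s$. All segments $\gamma_{s,\cdot}$ have the same $x$-range, the closed interval between $a+s$ and $a'+s$. If it misses $[k,k+1]$, nothing meets the face. Otherwise let $x_*$ be the smallest abscissa in $[k,k+1]$ belonging to it. If $\gamma_{s,u}$ meets the face at abscissa $x$, then $0\le x-x_*\le1$, and since the slope has modulus at most $2$ and a sign depending only on $Q$, the height at $x_*$ lies in $[l-2,l]$ (slope $\ge0$) or in $[l,l+2]$ (slope $\le0$), always the same one of the two. By (4) the set of such $u$ has length at most $2\cdot2^{-n}$.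

In all cases the measure is at most $2\cdot2^{-n}$.

**Step 3. Generic segments.** This step ensures that crossings make sense. For a.e. $(s,u)$ the segment is not horizontal (this needs only $u\neq0$), its endpoints are off the grid lines of $\mathbb Z^2$, and it avoids $\mathbb Z^2$: for fixed $s$ each lattice point fixes $t$ and then, by (4), excludes at most one $u$. The segment is never vertical. Such a segment crosses faces transversally at interior points, crosses each face at most once, passes only between cells sharing a face, and meets each cell in an interval.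

**Step 4. The flow and its size.** Orient $\gamma_{s,u}$ from $B_P$ to $B_Q$ if $J_Q>0$, and from $B_Q$ to $B_P$ if $J_Q<0$. For adjacent cells $z,z'$ let $g(z\to z')$ be the sum over all $Q$ of $|J_Q|$ times the $ds\,du$-measure of segments crossing from $z$ to $z'$. A given face lies in one half-open unit cell, hence for each $n$ in a single level-$(n+1)$ square $P$. A segment belonging to $Q$ stays in the parent of $Q$. So at level $n$ only the four children of $P$ contribute, and by Step 2
$$g(z\to z')+g(z'\to z)\le\sum_{n\ge20}4\,\tau_n\cdot2\cdot2^{-n}\le8\sum_{n\ge20}n^22^{-n}.$$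
The identity $\sum_{n>m}n^22^{-n}=(m^2+4m+6)2^{-m}$ holds because the right side tends to $0$ and $\big((m-1)^2+4(m-1)+6\big)2^{-(m-1)}-(m^2+4m+6)2^{-m}=m^22^{-m}$. With $m=19$ it gives
$$g(z\to z')+g(z'\to z)\le8\cdot\frac{19^2+4\cdot19+6}{2^{19}}=\frac{3544}{524288}<\frac14.$$
A cell has four neighbours, so $\sum_{z'}g(z\to z')<1$ for every $z$.

**Step 5. The flow balances $\rho$ against $\mathsf{Leb}$.** For each generic oriented segment and each cell $z$,
$$(\text{entries into }z)-(\text{exits from }z)=\mathbf 1\{\text{it ends in }z\}-\mathbf 1\{\text{it starts in }z\}.$$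
Integrate over $(s,u)$, multiply by $|J_Q|$ and sum over $Q$; the sums of entries and exits converge absolutely by Step 4. Let $z\subset B_R$, $R$ of level $m$. Only the segments of $R$ and of its children have an end in $B_R$. Those of $R$ have their $B_R$-end uniform on $B_R$, so they contribute $J_R2^{-m}$, whatever the sign of $J_R$. Those of a child $Q'$ leave $B_R$ if $J_{Q'}>0$ and arrive if $J_{Q'}<0$, again uniformly on $B_R$, and contribute $-J_{Q'}2^{-m}$. (Squares of level below $20$ have $J=0$.) Thus
$$\sum_{z'}g(z'\to z)-\sum_{z'}g(z\to z')=D_R2^{-m}=\rho_z-1.\tag{5}$$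

**Step 6. The coupling.** In this step mass of $\mathsf{Leb}$ sitting in $z$ is matched with mass of $\rho$ in $z$ or in a neighbouring cell. Put
$$q_1(dx,dy)=\sum_z\Big(1-\sum_{z'}g(z\to z')\Big)U_z(dx)U_z(dy)+\sum_{z,z'}g(z\to z')\,U_{z'}(dx)\,U_z(dy).$$
It is nonnegative by Step 4. Its second marginal is $\sum_zU_z=\mathsf{Leb}$. Its first marginal gives weight $1-\sum_{z'}g(z\to z')+\sum_{z'}g(z'\to z)=\rho_z$ to $U_z$, by (5), so it is $\rho$. Two cells sharing a face form a $2\times1$ rectangle, so $|x-y|\le\sqrt5$ holds $q_1$-a.e.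

Let $X(x)$ be the centre of the rectangle of Section 5 containing $x$. Each rectangle in $B_Q$ has $\rho$-mass $\frac{N_Q}{2^n}\cdot\frac{2^n}{N_Q}=1$, so $X_*\rho=\eta$; and $|X(x)-x|\le\frac12\sqrt{1+4}$. Hence $q:=(X\times\mathrm{id})_*q_1$ has marginals $\eta$ and $\mathsf{Leb}$, and $|x-y|\le\sqrt5+\frac{\sqrt5}2=\frac{3\sqrt5}2$ holds $q$-a.e. Both $\eta$ and $q$ are equivariant functions of $(o,J)$, so the translate of $q$ by $(U,U)$ is jointly stationary with $\xi$ and has marginals $\xi$ and $\mathsf{Leb}$. We still call it $q$.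

**Step 7. Unit intensity.** With $C=[0,1)^2$, joint stationarity gives
$$\mathbb E\,\xi(C)=\sum_{k\in\mathbb Z^2}\mathbb E\,q(C\times(C+k))=\sum_{k}\mathbb E\,q((C-k)\times C)=\mathsf{Leb}(C)=1.$$
So $q$ is admissible and Theorem 1(1) is proved: $\mathsf{Wass}_\infty\le\frac{3\sqrt5}2$, hence $\mathsf{Wass}_p\le\frac{3\sqrt5}2$ for all $p$. $\square$

## 7. The shift along the ancestral line and the failure of rigidity

We prove Theorem 1(2). Fix $N\ge20$ and a bounded Borel $A\supset[-2^{N+1},2^{N+1}]^2$. Let $Q_n$, $n\ge N$, be the level-$n$ square of the unshifted grid containing the origin. The parent of $Q_n$ is $Q_{n+1}$, and $B_{Q_N}+U\subset Q_N+U\subset[-2^N,2^N]^2+[0,1)^2\subset A$.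

Condition on $(o,U)$ and on $K=(J_Q)_{Q\notin\{Q_n:\,n\ge N\}}$. What remains random is $j=(j_n)_{n\ge N}=(J_{Q_n})_{n\ge N}$, with law $\lambda=\bigotimes_{n\ge N}\lambda_n$ on $\mathcal S=\prod_{n\ge N}\{-\tau_n,\dots,\tau_n\}$. Write $j+1=(j_n+1)_n$ and let $\lambda^+$ be the law of $j+1$ when $j\sim\lambda$; both laws live on integer sequences.

**Step 1. The invisible change.** *If $j,j+1\in\mathcal S$, replacing $j$ by $j+1$ leaves $\xi_{A^c}$ unchanged and increases $\xi(A)$ by exactly $1$.* Indeed, for $n>N$ the quantities $J_{Q_n}$ and $J_{Q_{n-1}}$ both rise by $1$ and $Q_{n-1}$ is the only child of $Q_n$ in the chain, so $D_{Q_n}$ is unchanged. The children of $Q_N$ are not in the chain, so $D_{Q_N}$ rises by $1$. A square $R$ outside the chain has no child in the chain (parents of chain squares are chain squares), so $D_R$ is unchanged. Thus only the points in $B_{Q_N}+U\subset A$ are rearranged, and their number rises by $1$.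

**Step 2. The shifted law is not singular.** We show that, with $\|\cdot\|_{TV}$ the supremum over events of the difference of probabilities,
$$\|\lambda-\lambda^+\|_{TV}\le t_N:=\Big(1-\prod_{n\ge N}a_n^2\Big)^{1/2}.\tag{6}$$
Recall that for probability laws $\mu,\nu$ on a countable set with affinity $\alpha=\sum\sqrt{\mu\nu}$, the Cauchy–Schwarz inequality gives
$$\|\mu-\nu\|_{TV}=\tfrac12\sum|\sqrt\mu-\sqrt\nu|(\sqrt\mu+\sqrt\nu)\le\tfrac12\sqrt{(2-2\alpha)(2+2\alpha)}=\sqrt{1-\alpha^2}.$$
The affinity is multiplicative over products, and the affinity of $\lambda_n$ with its shift by $1$ is $\sum_j\sqrt{\lambda_n(j)\lambda_n(j-1)}=a_n$. So on events depending on the coordinates $N\le n\le M$, $\lambda$ and $\lambda^+$ differ by at most $\big(1-\prod_{n=N}^Ma_n^2\big)^{1/2}\le t_N$ (note $a_n\le1$). Every event can be approximated by such cylinders under $\lambda+\lambda^+$, which proves (6). By (H), the tail products $\prod_{n\ge N}a_n$ are positive and tend to $1$, so $t_N<1$ and $t_N\to0$.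

For the uniform laws with $\tau_n=n^2$, the simpler bound $\|\lambda-\lambda^+\|_{TV}\le\sum_{n\ge N}\frac1{2n^2+1}$ also follows, by adding up the coordinates. The Hellinger affinity will matter in Section 9, where the sum of one-coordinate distances is no longer finite.

**Step 3. From the shift to conditional variance.** First, $\xi(A)$ is bounded: its points are centres of disjoint rectangles of area at least $\frac23$ and diameter at most $\sqrt5$, all inside the $\sqrt5$-neighbourhood of $A$. Fix Borel versions of $F(\xi_{A^c})=\mathbb E[\xi(A)|\xi_{A^c}]$ and of $\mathrm{Var}(\xi(A)|\xi_{A^c})$, and put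
$$W=\{\mathrm{Var}(\xi(A)|\xi_{A^c})=0\},\qquad G=W\cap\{\xi(A)=F(\xi_{A^c})\}.$$
$W$ is an event determined by $\xi_{A^c}$. As $\mathbb E[(\xi(A)-F)^2\mathbf 1_W]=\mathbb E[\mathrm{Var}(\xi(A)|\xi_{A^c})\mathbf 1_W]=0$, we have $\mathbb P(W\setminus G)=0$. For a.e. fixed $(o,U,K)$ view $W$ and $G$ as subsets of $\mathcal S$; then $\lambda(W\setminus G)=0$. Let $G-1=\{j\in\mathcal S:j+1\in G\}$.

We have $G-1\subset W$: if $j+1\in G\subset W$, then $j$ has the same exterior as $j+1$ by Step 1, and $W$ depends only on the exterior. We also have $G\cap(G-1)=\emptyset$: if $j$ and $j+1$ were both in $G$, then $\xi(A)$ and $\xi(A)+1$ would both equal $F$ of the same exterior. Hence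
$$\lambda(G)+\lambda(G-1)\le\lambda(W)=\lambda(G),$$
so $\lambda^+(G)=\lambda(G-1)=0$, and by (6)
$$\lambda(W)=\lambda(G)\le\lambda^+(G)+\|\lambda-\lambda^+\|_{TV}\le t_N.$$
Integrating over $(o,U,K)$ gives $\mathbb P(W)\le t_N<1$. If $\xi$ were Number-Rigid, the conditional variance would vanish almost surely and $\mathbb P(W)=1$. This contradiction proves Theorem 1(2), and the statement proposed in the problem is false. $\blacksquare$

## 8. All dimensions: proof of Theorem 2

**Dimension 1.** Let $\mathsf{Wass}_p<\infty$ with $p\in[1,\infty]$. For an admissible $q$ of finite cost, the measure $\mathbb E[q]$ restricted to $[0,1]\times\mathbb R$ has mass $\mathbb E\,\xi([0,1])=1$, so by Jensen's inequality (or trivially for $p=\infty$) $\mathsf{Wass}_1<\infty$. The quoted fact for $d=1$ then gives Number-Rigidity.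

**Dimension 2.** Theorem 1 is a counterexample for every $p\in[1,\infty]$.

**Dimension $d\ge3$.** We stack independent planar layers. Let $(\xi^{(k)},q^{(k)})$, $k\in\mathbb Z^{d-2}$, be i.i.d. copies of the process of Theorem 1 with its coupling, $V$ uniform on $[0,1)^{d-2}$ and independent of them, and $\Xi=\sum_k\xi^{(k)}\otimes\delta_{k+V}$. Translating in the last $d-2$ coordinates moves $V$ modulo $1$ and relabels i.i.d. layers; translating in the first two acts on stationary layers. So $\Xi$ is stationary. Since $k+V\in[0,1)^{d-2}$ iff $k=0$, its intensity is $\mathbb E\,\xi^{(0)}([0,1)^2)=1$.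

For the coupling, take $(x,y)$ according to $q^{(k)}$ and $w$ uniform on $[0,1)^{d-2}$, and pair $(x,k+V)$ with $(y,k+V+w)$. The first marginal is $\xi^{(k)}\otimes\delta_{k+V}$, the second is Lebesgue measure on $\mathbb R^2\times(k+V+[0,1)^{d-2})$. Summing over $k$ gives a jointly stationary coupling of $\Xi$ and $\mathsf{Leb}_{\mathbb R^d}$ with displacement at most $\frac{3\sqrt5}2+\sqrt{d-2}$. So $\mathsf{Wass}_p<\infty$ for all $p\le\infty$.

Take $A$ as in Theorem 1(2) and $A'=A\times[0,1)^{d-2}$. Then $\Xi(A')=\xi^{(0)}(A)$, and $\Xi_{A'^c}$ is a function of $\xi^{(0)}_{A^c}$ and of $Y=(V,(\xi^{(k)})_{k\ne0})$, which is independent of $\xi^{(0)}$. If $\Xi$ were Number-Rigid, then by Fubini, for a.e. fixed value of $Y$, $\xi^{(0)}(A)$ would almost surely be a function of $\xi^{(0)}_{A^c}$, contradicting Theorem 1. $\blacksquare$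

## 9. Slowly growing transfers and the spectral measure

**Proposition 4.** For the process of Section 5, with any parameters (not necessarily satisfying (H)), and $f\in C_c^\infty(\mathbb R^2)$, $f\ge0$, $f\not\equiv0$, there is $C=C(f)$ such that for $R\ge2$
$$\mathrm{Var}\Big(\int f_R\,d\xi\Big)\le C\Big(1+\sum_{2^n\le R}\tau_n^2+\sum_{2^n>R}\tau_n^2R^24^{-n}\Big).\tag{7}$$

*Proof.* In this proof squares, stations, rectangles and $\rho$ are translated by $U$. Write $\langle f_R\rangle_Q$ for the average of $f_R$ over $B_Q$ and $P(Q)$ for the parent of $Q$.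

**Step 1. Splitting off the placement of points.** Since $\rho-\mathsf{Leb}$ has density $D_Q2^{-n}$ on $B_Q$,
$$\int f_Rd\xi-\int f_Rdx=\underbrace{\sum_{\text{rectangles }S}\Big(f_R(\text{centre of }S)-\int_Sf_Rd\rho\Big)}_{E_1}+\underbrace{\sum_QD_Q\langle f_R\rangle_Q}_{E_2}.$$
Each rectangle carries uniform $\rho$-mass $1$, has bounded diameter, and has its centre as barycentre. By Taylor's formula each term of $E_1$ is at most $C\|D^2f_R\|_\infty\le CR^{-2}$ in modulus. Rectangles have area at least $\frac23$, so at most $CR^2$ of them meet $\mathrm{supp}f_R$. Hence $|E_1|\le C$.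

**Step 2. Summation by parts on the tree.** This step makes the independence visible. Finitely many columns meet $\mathrm{supp}f_R$, so almost surely only finitely many $\langle f_R\rangle_Q$ are nonzero, all sums are finite, and
$$E_2=\sum_QJ_Q\big(\langle f_R\rangle_Q-\langle f_R\rangle_{P(Q)}\big),$$
the sum running over levels $n\ge20$. Given $(o,U)$, the $J_Q$ are independent, centred by symmetry, and bounded by $\tau_n$, so $\mathbb E[E_2^2\mid o,U]\le\sum_Q\tau_n^2(\langle f_R\rangle_Q-\langle f_R\rangle_{P(Q)})^2$.

**Step 3. Counting level by level.** A difference at level $n$ is nonzero only if $P(Q)$, of side $2^{n+1}$, meets $\mathrm{supp}f_R$, which has diameter at most $CR$.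

If $2^n\le R$: both stations lie in $P(Q)$ and $\|\nabla f_R\|_\infty\le C/R$, so the difference is at most $C2^n/R$; at most $C(R/2^n)^2$ of them are nonzero. The level contributes at most $C\tau_n^2$.

If $2^n>R$: a strip of width $1$ and height at least $2^n$ meets $\mathrm{supp}f_R$ in height at most $CR$, so both averages are at most $CR2^{-n}$; at most $C$ differences are nonzero. The level contributes at most $C\tau_n^2R^24^{-n}$.

Since $\mathbb E\int f_Rd\xi=\int f_Rdx$, the variance is at most $2\mathbb E[E_1^2]+2\mathbb E[E_2^2]$, which gives (7). $\square$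

*Bounded transfers are rigid.* Suppose $\tau_n\le\tau$ for all $n$. The right side of (7) is at most $C(1+\log R)$, so (3) gives $\sigma(B_r)=O(r^4\log\frac1r)$, and Theorem 3(a) shows that $\xi$ is Number-Rigid. So the first version in Section 4 fails for a real reason, and the range of $J$ has to grow.

**Proof of Theorem 3(b).** We choose $\tau_n$ growing as slowly as (H) comfortably allows, together with laws well suited to a shift by $1$. Let $\varepsilon\in(0,1]$ and, for $n\ge20$,
$$\tau_n=\lceil n^{(1+\varepsilon)/2}\rceil\le n^2,\qquad\lambda_n(j)=\frac1{\tau_n+1}\cos^2\Big(\frac{\pi j}{2\tau_n+2}\Big),\quad|j|\le\tau_n.$$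

**Step 1. (H) holds.** Put $m=2\tau_n+2$ and $i=j+\tau_n+1\in\{1,\dots,m-1\}$. Since $\frac{\pi i}m=\frac{\pi j}m+\frac\pi2$, we have $\sqrt{\lambda_n(j)}=\sqrt{2/m}\,\sin\frac{\pi i}m$. As $\sum_{i=0}^{m-1}\sin^2\frac{\pi i}m=\frac m2-\frac12\sum_{i=0}^{m-1}\cos\frac{2\pi i}m=\frac m2$, $\lambda_n$ is a probability; it is symmetric. In the next sum the terms $i=0$ and $i=m-1$ vanish, so
$$a_n=\frac2m\sum_{i=0}^{m-1}\sin\frac{\pi i}m\,\sin\frac{\pi(i+1)}m=\frac1m\sum_{i=0}^{m-1}\Big(\cos\frac\pi m-\cos\frac{\pi(2i+1)}m\Big)=\cos\frac\pi{2\tau_n+2}>0,$$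
because $\sum_{i=0}^{m-1}e^{i'\pi(2i+1)/m}=0$ (with $i'$ the imaginary unit). Thus $1-a_n\le\frac12\big(\frac{\pi}{2\tau_n+2}\big)^2\le C\tau_n^{-2}$, and $\sum\tau_n^{-2}\le\sum n^{-1-\varepsilon}<\infty$, so (H) holds. Sections 5–7 then apply without change and give all conclusions of Theorem 1.

*Why the cosine.* It maximises $a_n$ for given $\tau_n$. Let $v_i=\sqrt{\lambda(j)}$ for any law $\lambda$ on $\{-\tau_n,\dots,\tau_n\}$, and $s_i=\sin\frac{\pi i}m$, so that $s_{i+1}+s_{i-1}=2\cos\frac\pi m\,s_i$ and $s_0=s_m=0$. From $v_iv_{i+1}\le\frac12\big(v_i^2\frac{s_{i+1}}{s_i}+v_{i+1}^2\frac{s_i}{s_{i+1}}\big)$ one gets $\sum_{i=1}^{m-2} v_iv_{i+1}\le\frac12\sum_{i=1}^{m-1} v_i^2\frac{s_{i+1}+s_{i-1}}{s_i}=\cos\frac\pi m$. So within this construction (H) forces $\sum_{n\ge20}\tau_n^{-2}<\infty$.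

**Step 2. The spectral bound.** Here $\xi$ has bounded counts in bounded sets, so $\sigma$ is defined. Since $\tau_n^2\le4n^{1+\varepsilon}$,
$$\sum_{2^n\le R}\tau_n^2\le C(1+\log R)^{2+\varepsilon}.$$
For the other sum put $L=\log_2R$ and $n=L+s$, $s>0$. Then $R^24^{-n}=4^{-s}$ and $n^{1+\varepsilon}\le(1+L)^{1+\varepsilon}(1+s)^{1+\varepsilon}$, so $\sum_{2^n>R}\tau_n^2R^24^{-n}\le C(1+\log R)^{1+\varepsilon}$. By (7) and (3),
$$c^2R^4\,\sigma(B_{\delta/R})\le C(1+\log R)^{2+\varepsilon}.$$
With $r=\delta/R$ and $r\to0$ this is $\sigma(B_r)=O\big(r^4(\log\frac1r)^{2+\varepsilon}\big)$. $\blacksquare$
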